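# Testing log canonicity of a monic polynomial through its coefficients

## 1. A cubic with roots $x_2\pm x_1^2$ and $-2x_2$

Let $K$ be an algebraically closed field of characteristic zero, and look at the cubic in $y$
$$f_2=\big((y-x_2)^2-x_1^4\big)(y+2x_2)=y^3-(3x_2^2+x_1^4)\,y+2x_2(x_2^2-x_1^4).$$
Its roots are $x_2+x_1^2$, $x_2-x_1^2$, $-2x_2$. Put $s=x_1^2$ and $t=x_2$, so that the roots are the linear forms $t+s,\ t-s,\ -2t$. If we substitute the coefficients of $f_2$ into any polynomial $P(z_1,z_2,z_3)$, we get a polynomial in $s,t$, and each of its homogeneous pieces is a *symmetric* function of the three roots. Suppose such a nonzero piece $h(s,t)$, of degree $D$, is divisible by $s^m$. Since $s$ is half the difference of the first two roots, symmetry makes $h$ divisible by the $m$-th powers of all three root differences, and so $3m\le D$. A polynomial in the coefficients cannot vanish to high order where *two* roots of a cubic meet without having large degree, that is, without vanishing to even higher order where *three* roots meet.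

This is used to answer the following question, taken from Mircea Mustaţă, "Toward an inductive description of singularities of pairs", arXiv:0809.2352 (2008).

Let $X=\mathrm{Spec}\,K[[x_1,\dots,x_m]]$, $J$ an ideal on $X$, $q>0$ rational.

**Definition (log canonical).** If $J\ne0$, the pair $(X,J^q)$ is *log canonical* (lc) if $q\cdot\mathrm{ord}_E(J)\le \mathrm{ord}_E(K_{Y/X})+1$ for every prime divisor $E$ on every birational model $Y\to X$ with $Y$ normal. If $J=0$, the pair is by convention not lc. For $f\neq0$, $(X,f^c)$ means $(X,(f)^c)$. A power series has *positive order* if it vanishes at the origin.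

Fix integers $n,d\ge1$ and a rational $c>0$, and consider
$$f=y^d+\sum_{i=1}^d a_i(x_1,\dots,x_n)\,y^{d-i},\qquad a_i\in K[[x_1,\dots,x_n]],$$
of positive order. Are there finitely many polynomials $P_1,\dots,P_r\in K[z_1,\dots,z_d]$ ($r\ge1$) and a rational $q>0$, depending on $n,d,c$ but not on $f$, such that for all such $f$
$$(\mathrm{Spec}\,K[[x_1,\dots,x_n,y]],f^c)\text{ is lc}\iff(\mathrm{Spec}\,K[[x_1,\dots,x_n]],(P_1(a),\dots,P_r(a))^q)\text{ is lc}\,?$$
Here $a=(a_1,\dots,a_d)$. In plain words: can log canonicity of $f^c$ be read off, one dimension lower, from one ideal built by universal formulas from the coefficients?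

**Theorem 1.** For $d=3$, $c=5/6$ and every $n\ge2$ no such $P_j,q$ exist, even if one only considers $f$ with $a_1(0)=a_2(0)=a_3(0)=0$.

So the answer is no in general, whether "positive order" refers to $f$ or to each $a_i$. The full picture is the following.

**Theorem 5.** Let $d\ge1$, $c\in\mathbb Q_{>0}$, and let $f$ range over the series of the given form of positive order.

1. If $c\le 2/d$ or $c>1$, then $P_i,q$ exist for every $n$.
2. If $2/d<c\le1$ (so $d\ge3$), there is an explicit $n_0(c)$ such that for every $n\ge n_0(c)$ no $P_i,q$ exist. One may take $n_0(1)=3$ and $n_0(5/6)=2$. For $c<1$ one may take $n_0(c)=\max(N_1,N+1)$, with $N_1,N$ as in Theorem 2 (Section 5) for the least integer $d'>2/c$ in place of $d$.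

Thus for fixed $d,c$ suitable polynomials exist for all $n$ exactly when $c\le2/d$ or $c>1$. Theorems 2, 3 and 4, stated in Sections 5, 6 and 8, supply the parts.

## 2. Log discrepancies and five standard facts

For $v=\lambda\,\mathrm{ord}_E$ with $\lambda>0$, put $A(v)=\lambda(\mathrm{ord}_E(K_{Y/X})+1)$, the *log discrepancy* of $v$. Then $J^q$ is lc iff $q\,v(J)\le A(v)$ for all such $v$. For several ideals the condition is $\sum q_iv(J_i)\le A(v)$; exponents are nonnegative rationals. On a smooth variety, "lc at $x$" means the inequality for all $v$ whose center contains $x$. This is an open condition on $x$, because it can be read off from finitely many divisors on a log resolution. If $J\subset J'$ and $J^q$ is lc, then $J'^q$ is lc, since $v(J')\le v(J)$. We have $J^q$ lc iff $\mathrm{lct}(J)\ge q$, with $\mathrm{lct}(0)=0$. We write $\mathfrak m$ for the maximal ideal of $K[[x]]$ and $P(f)=P(a_1,\dots,a_d)$.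

*Example.* Let $v$ be the monomial valuation with weights $3$ on $x_1$ and $2$ on $y$. Then $v(y^3+x_1^2)=6$ and $A(v)=5$, so $(y^3+x_1^2)^c$ can be lc only if $c\le5/6$.

**(F0) Closed point.** *On a local scheme it suffices to test $v$ centered at the closed point.* Suppose $q\,\mathrm{ord}_E(J)>A(\mathrm{ord}_E)$. Take a log resolution containing $E$, on which the fiber over the closed point is a divisor, all in snc position. The image of $E$ is closed, so it contains the closed point; hence $E$ meets a component $F$ of the fiber (if $E$ is itself such a component, there is nothing to do). The quasi-monomial valuation $v_k$ with weights $(k,1)$ on $(E,F)$ has $v_k(J)=k\,\mathrm{ord}_E(J)+\mathrm{ord}_F(J)$ and $A(v_k)=kA(\mathrm{ord}_E)+A(\mathrm{ord}_F)$, so it violates the inequality for $k\gg0$, and its center maps to the closed point. Divisorial valuations centered at the closed point of an excellent regular local ring correspond to those of its completion, with the same $A$. So for polynomial data, lc at $0\in\mathbb A^m$ and lc over $K[[x_1,\dots,x_m]]$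 agree.

**(F1) Coordinates.** If $t_1,\dots,t_k$ is part of a regular system of parameters, then $A(v)\ge\sum v(t_i)$ for $v$ centered at the closed point. The monomial valuation with weights $w_i\in\mathbb Q_{>0}$ on $t_1,\dots,t_k$ is divisorial up to scaling, with $A=\sum w_i$.

**(F2) Inversion of adjunction.** Let $Y$ be a smooth variety, $H\subset Y$ a smooth hypersurface, $x\in H$, and $\mathfrak b_i|_H\ne0$. Then $(Y,H+\sum\mathfrak b_i^{q_i})$ is lc at $x$ iff $(H,\prod\mathfrak b_i|_H^{q_i})$ is lc at $x$. The version "plt on $Y$ iff klt on $H$" is Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Thm 5.50, applied to general members of the ideals; see also Ein–Mustaţă–Yasuda, Invent. Math. 2003. The lc version follows by replacing $q_i$ by $\theta q_i$ and letting $\theta\uparrow1$. Indeed, for $\theta<1$, lc on $H$ with exponents $q_i$ gives klt on $H$ with exponents $\theta q_i$, since $A>0$; and lc on $Y$ with exponents $q_i$ gives plt with exponents $\theta q_i$, since $(Y,H)$ is plt. The lc inequalities are preserved in the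 limit.

**(F3) Fermat type.** $\mathrm{lct}_0(\sum x_i^{a_i})=\min(1,\sum 1/a_i)$ (Kollár, *Singularities of pairs*, §8).

**(F4) Initial forms.** Let $\varphi$ be a polynomial with initial form $\varphi_0$ for positive integral weights $w_i$. If $\varphi_0^q$ is lc at $0$, so is $\varphi^q$. To see this, let $W$ be the weight of $\varphi_0$ and $\Phi(x,\tau)=\tau^{-W}\varphi(\tau^{w_1}x_1,\tau^{w_2}x_2,\dots)$, a polynomial with $\Phi|_{\tau=0}=\varphi_0$. By (F2) with $H=\{\tau=0\}$, $\Phi^q$ is lc on a neighborhood of $(0,0)$, which contains $(0,\tau_0)$ for general $\tau_0$. By generic smoothness, a log resolution of $\Phi$ restricts over a general $\tau_0$ to a log resolution of $\Phi(\cdot,\tau_0)$, so $\Phi(\cdot,\tau_0)^q$ is lc at $0$. For $\tau_0\neq0$, $\Phi(\cdot,\tau_0)$ is $\varphi$ up to a rescaling of coordinates and a constant.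

**Weights.** Give $z_i$ weight $i$. If $f=\prod(y-r_i)$, then $a_i=(-1)^ie_i(r)$, with $e_i$ the elementary symmetric function. So a weighted homogeneous polynomial of degree $D$ in $z$ becomes a symmetric homogeneous polynomial of degree $D$ in the roots. For example, $z_1^2-4z_2$ has weighted degree $2$ and becomes $(r_1-r_2)^2$ for $d=2$.

## 3. Degrees one and two, and two candidates in degree three

**Degree one.** The divisor of $f=y+a_1$ is smooth, so $f^c$ is lc iff $c\le1$. Take $P_1=1$ if $c\le1$ and $P_1=0$ if $c>1$.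

**Degree two.** If $c\le\frac12$ then $f^c$ is always lc (Lemma 7(iii) below), and if $c>1$ never. Let $\frac12<c\le1$. After the coordinate change $y\mapsto y-a_1/2$ we have $f=y^2-\delta$ with $\delta=(a_1^2-4a_2)/4$. I claim that $f^c$ is lc iff $\delta^{\,c-1/2}$ is lc, so $P_1=z_1^2-4z_2$ and $q=c-\frac12$ work. If $\delta$ is a unit, then the original $f(0,y)$ has two distinct roots, so $f$ is smooth at the origin and both pairs are lc. If $\delta=0$, both fail. Otherwise, suppose $v$ is centered at the closed point with $(c-\frac12)v(\delta)>A(v)$. Put $\sigma=v(\delta)/2$ and extend $v$ by $w(\sum c_iy^i)=\min_i(v(c_i)+i\sigma)$. Then $A(w)=A(v)+\sigma$ and $w(f)=2\sigma$, so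
$$c\,w(f)=\sigma+(c-\tfrac12)v(\delta)>\sigma+A(v)=A(w),$$
and $f^c$ is not lc. The converse needs control over all valuations in one more variable; it is the case $d=2$ of Proposition 9.

**Degree three, $c=5/6$.** Degree two suggests the discriminant $\Delta$. Where two roots meet and the third stays away, $f$ is locally a unit times $y^2-\delta$ after a coordinate change, with $\Delta$ equal to $\delta$ up to a unit, so the degree-two test reads "$\Delta^{5/6-1/2}=\Delta^{1/3}$ lc". But $f_1=y^3+x_1^2$ has $f_1^{5/6}$ lc by (F3), while $\Delta(f_1)=-27x_1^4$ and $\frac13\cdot4>1$. The discriminant with this exponent is too strict where three roots meet.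

One can instead fit the exponent to triple collisions. For cubics with $a_1=0$ try $(a_2^3,a_3^2)^{1/4}$; on $f_1$ this is $(x_1^4)^{1/4}$, just lc. Now test it on $f_2$. For any $v$ extended to the roots, $\min(\frac12v(a_2),\frac13v(a_3))=\min_iv(r_i)$. Here "$\ge$" is clear; and if the minimum is finite and attained by exactly $k$ roots, then $v(a_k)=k\min_i v(r_i)$, with $k\neq1$ because $a_1=0$. For $f_2$ this minimum is $\min(2v(x_1),v(x_2))$, so
$$\tfrac14v((a_2^3,a_3^2))=\tfrac32\min(2v(x_1),v(x_2))\le\tfrac12\cdot2v(x_1)+v(x_2)\le A(v),$$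
and the test accepts $f_2$. Yet $f_2^{5/6}$ is not lc: for weights $2$ on $y-x_2$ and $1$ on $x_1$ we have $v(f_2)=4$ and $A(v)=3$, and $\frac56\cdot4>3$. So one candidate wrongly rejects $f_1$ and the other wrongly accepts $f_2$. The next section shows that every candidate does one or the other: accepting $f_1$ bounds the degree of a polynomial, the symmetry of Section 1 then bounds its order along a double root, and this forces it to accept $f_2$.

## 4. The case $d=3$, $c=5/6$

*Proof of Theorem 1.* Suppose $P_1,\dots,P_r,q$ exist.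

**Step 1: the lc series $f_1$ bounds a weighted degree.** Let $f_1=y^3+x_1^2$. By (F3), $\mathrm{lct}(f_1)=\frac13+\frac12=\frac56$, so $f_1^{5/6}$ is lc. Hence the ideal $(P_j(0,0,x_1^2))_j$ is nonzero and its $q$-th power is lc. With $k=\min_j\mathrm{ord}_{z_3}P_j(0,0,z_3)$ this ideal is $(x_1^{2k})$, so $2kq\le1$.

Let $D$ be the smallest weighted degree of a nonzero weighted homogeneous component of any $P_j(0,z_2,z_3)$. The monomial $z_3^k$ occurs in one of them and has weight $3k$. So $D\le3k$ and
$$qD\le\tfrac32.\tag{1}$$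
Fix $j$ attaining $D$ and let $H(z_2,z_3)\neq0$ be the degree-$D$ component of $P_j(0,z_2,z_3)$.

**Step 2: $f_2^{5/6}$ is not lc.** The series $f_2$ has $a_1=0$ and all $a_i(0)=0$. Take the monomial valuation with weight $2$ on $y-x_2$ and $1$ on $x_1$ (center $y-x_2=x_1=0$). The factor $(y-x_2)^2-x_1^4$ has value $4$, and $y+2x_2=3x_2+(y-x_2)$ has value $0$. So $v(f_2)=4$, $A(v)=3$, and $\frac56\cdot4>3$.

**Step 3: symmetry bounds the multiplicities of $H$ on root vectors.** On $V=\{r_1+r_2+r_3=0\}$ use coordinates $s,t$ with $r=(t+s,\,t-s,\,-2t)$, and let $h(s,t)$ be $H$ evaluated at these roots. Since $e_2,e_3$ are algebraically independent on $V$, $h$ is a nonzero $S_3$-invariant binary form of degree $D$. Write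
$$h=\mathrm{const}\cdot s^m\prod_i(t-\gamma_is)^{k_i},\qquad\gamma_i\text{ distinct},\quad m+\sum k_i=D.$$
Since $s=(r_1-r_2)/2$, invariance makes $h$ divisible by the $m$-th powers of $r_1-r_2=2s$, $r_1-r_3=3t+s$, $r_2-r_3=3t-s$, which are pairwise non-proportional. So $3m\le D$ and, by (1), $qm\le\frac12$. The representation $V^*$ of $S_3$ is irreducible of dimension $2$, so the orbit of any linear factor spans $V^*$ and contains two non-proportional forms, which divide $h$ to the same power. So $2k_i\le D$ and $qk_i\le\frac34\le1$.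

**Step 4: the initial form of $P_j(f_2)$ has lc $q$-th power.** Give $x_1$ weight $1$, $x_2$ weight $2$, and the other variables weight $1$. Then $s=x_1^2$ and $t=x_2$ both have weight $2$. A component of weighted degree $D'$ of $P_j(0,z_2,z_3)$ contributes to $P_j(f_2)$ a form of degree $D'$ in $s,t$, of weight $2D'$. So the initial form is $\varphi_0=h(x_1^2,x_2)$, nonzero because $x_1^2,x_2$ are algebraically independent. I claim that $\varphi_0^q$ is lc at $0$.

If $D=0$, $\varphi_0$ is a nonzero constant. Otherwise $3m\le D$ gives $m<D$, so at least one $\gamma_i$ occurs. Let $w$ be centered at $0$, $\alpha=w(x_1)$, $\beta_i=w(x_2-\gamma_ix_1^2)$. As $x_1$ and $x_2-\gamma_ix_1^2$ are part of a coordinate system, (F1) gives $A(w)\ge\alpha+\beta_i$ for every $i$.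

Suppose some $\beta_i>2\alpha$. For $i'\ne i$, $x_2-\gamma_{i'}x_1^2=(x_2-\gamma_ix_1^2)+(\gamma_i-\gamma_{i'})x_1^2$ has value $2\alpha$. Hence
$$q\,w(\varphi_0)=q\,[2D\alpha+k_i(\beta_i-2\alpha)]\le3\alpha+(\beta_i-2\alpha)=\alpha+\beta_i\le A(w).$$
Otherwise all $\beta_i\le2\alpha$, and the same identity shows that they have a common value $\beta\le2\alpha$: if one is smaller than $2\alpha$, all others equal it. Then
$$q\,w(\varphi_0)=q\,[2m\alpha+(D-m)\beta]=q\,[D\beta+m(2\alpha-\beta)]\le\tfrac32\beta+\tfrac12(2\alpha-\beta)=\alpha+\beta\le A(w).$$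

**Step 5: contradiction.** By (F4), $P_j(f_2)^q$ is lc at $0$; by (F0) it is lc over $K[[x]]$; so the larger ideal $(P_1(f_2),\dots,P_r(f_2))$ also has lc $q$-th power. But $f_2^{5/6}$ is not lc. $\square$

## 5. The range $2/d<c\le2/(d-1)$, $c<1$

**Theorem 2.** Let $d\ge3$, $2/d<c\le2/(d-1)$, $c<1$. Put $\mu=\max\{dc-2,\ (d-2)c-1+\frac2d\}$ and write $c-\frac1d=N_1/\delta_1$, $\mu=N/\delta$ with positive integers. If $n\ge\max(N_1,N+1)$, no $P_j,q$ exist, even for the $f$ with all $a_i(0)=0$.

For $d=3$, $c=5/6$ one finds $\mu=\frac12$, $N_1=N=1$, $\delta_1=\delta=2$, which is Theorem 1. The plan is the same. The series $x_1^2$ becomes a Fermat series $F$ with threshold $\mu$, and the point of $V$ where $d-1$ roots coincide replaces the line of a double root.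

*Proof.* We use the inequalities
$$0<\mu<(d-1)c-1\le1,\qquad dc\le2+c<3.\tag{2}$$
Indeed $dc-2>0$ because $c>2/d$; $dc-2<(d-1)c-1$ is $c<1$; $(d-2)c-1+\frac2d<(d-1)c-1$ is $c>2/d$; and $(d-1)c\le2$. Suppose $P_j,q$ exist.

**Step 1: an lc series bounds the degree.** Let $b=\sum_{i\le N_1}x_i^{\delta_1}$ and $f_1=y^d+b$. By (F3), $\mathrm{lct}(f_1)=\min(1,\frac1d+\frac{N_1}{\delta_1})=c$ and $\mathrm{lct}(b)=c-\frac1d$. So $(P_j(0,\dots,0,b))_j^q$ is lc. With $k=\min_j\mathrm{ord}\,P_j(0,\dots,0,z_d)$ the ideal is $(b^k)$; thus $k<\infty$ and $qk\le c-\frac1d$. Let $D$ be the least degree of a nonzero weighted component of the $P_j(0,z_2,\dots,z_d)$. Then $D\le dk$, so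
$$qD\le dc-1.\tag{3}$$
Fix $j$ attaining $D$, let $H$ be that component, and view it as an $S_d$-invariant form of degree $D$ on $V=\{\sum r_i=0\}\subset K^d$. It is nonzero, since $e_2,\dots,e_d$ are algebraically independent on $V$.

**Step 2: the multiplicity of $H$ where $d-1$ roots coincide.** Let $p=(1,\dots,1,-(d-1))\in V$ and $M=\mathrm{mult}_pH$. We show
$$dM\le(d-2)D,\qquad\text{hence}\qquad qM\le\tfrac{d-2}d(dc-1)=(d-2)c-1+\tfrac2d\le\mu.\tag{4}$$
The idea is to draw a rational curve of degree at most $d-2$ in $V$ through the lines spanned by all $d$ permutations of $p$. For distinct $u_1,\dots,u_d\in K$ put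
$$R_i(\tau)=\prod_{j\ne i}(\tau-u_j)-\frac1d\sum_k\prod_{j\ne k}(\tau-u_j).$$
Then $\sum_iR_i=0$, so $R(\tau)\in V$, and its degree in $\tau$ is at most $d-2$, since the $\tau^{d-1}$-terms cancel. At $\tau=u_i$ only the product omitting $j=i$ survives, so $R(u_i)$ is a nonzero multiple of $\mathbf e_i-\frac1d(1,\dots,1)$, with $\mathbf e_i$ the standard basis vector. This is $-\frac1d$ times the permutation of $p$ with entry $-(d-1)$ in place $i$. As $H$ is homogeneous and invariant, it has multiplicity $M$ at $R(u_i)$. So $H(R(\tau))$ has degree at most $(d-2)D$ and vanishes to order at least $M$ at the $d$ points $u_i$. It remains to choose the $u_i$ so that it is not identically zero. Take $\rho\in K^d$ with distinct nonzero coordinates such that $H\ne0$ at the projection $\rho-\frac1d(\sum\rho_i)(1,\dots,1)$ of $\rho$ to $V$, and set $u_i=-1/\rho_i$. Then $\prod_{j\ne i}(0-u_j)=\rho_i\prod_j\rho_j^{-1}$, so $R(0)$ is a nonzero multiple of that projection, and $H(R(0))\ne0$. This proves (4).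

**Step 3: multiplicities of the irreducible factors.** Let $H=\prod H_l^{k_l}$ with $H_l$ irreducible and pairwise non-associate. Then $2k_l\le D$. This is clear if $\deg H_l\ge2$. If $\deg H_l=1$, the representation $V^*$ of $S_d$ is irreducible of dimension $d-1\ge2$, so some conjugate of $H_l$ is not proportional to it; by invariance it divides $H$ with the same multiplicity. By (3) and (2), $qk_l\le(dc-1)/2\le1$.

**Step 4: restriction to a general plane through $p$.** For general $\xi\in V$ put $h(s,t)=H(s\xi+tp)$. We show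
$$h=\mathrm{const}\cdot s^M\prod_i(t-\gamma_is)^{k_i},\qquad\gamma_i\text{ distinct, each }k_i\text{ equal to some }k_l\text{ of Step 3}.\tag{5}$$
For general $\xi$, the order of $h(s,1)=H(p+s\xi)$ in $s$ is $\mathrm{mult}_pH=M$, and $h(s,0)=H(\xi)s^D\ne0$. Consider $H_l(p+\alpha\xi)\in K[\xi,\alpha^{\pm1}]$, with $\xi$ the coordinates of $V$. Since $\alpha$ is invertible, $(\xi,\alpha)\mapsto(x'=p+\alpha\xi,\alpha)$ is a change of coordinates, and in the ring $K[x',\alpha^{\pm1}]$ the $H_l(x')$ are irreducible and pairwise non-associate. By localizing, in $K(\xi)[\alpha^{\pm1}]$ each is irreducible or a unit, and the irreducible ones are pairwise non-associate (Gauss). Removing powers of $\alpha$, we write $H_l(p+\alpha\xi)=\alpha^{m_l}Q_l$ with $Q_l\in K(\xi)[\alpha]$ of nonzero constant term, the $Q_l$ being irreducible and pairwise coprime, or constant. In characteristic $0$ the product $\prod Q_l$ is squarefree, so its discriminant is a nonzero element of $K(\xi)$. Hence for general $\xi$ the product remains squarefree, with unchanged degree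 in $\alpha$ and nonzero constant term. So $h(s,1)=s^{\sum m_lk_l}\prod_lQ_l(s)^{k_l}$, where each root of $\prod Q_l$ is nonzero, simple and belongs to one $Q_l$. Homogenizing gives (5). Fix such a $\xi$.

**Step 5: a series that is not lc.** Let $F=\sum_{i\le N}x_i^\delta$; by (F3) and $\mu<1$, $\mathrm{lct}(F)=\mu$. Put
$$f_2=\prod_{i=1}^d(y-F\xi_i-x_{N+1}p_i).$$
All its coefficients vanish at $0$, and $a_1=0$ because $\xi,p\in V$. Use the monomial valuation with weights $1$ on $x_1,\dots,x_N$ and $\delta$ on $y-x_{N+1}$. For $i<d$ the factor is $(y-x_{N+1})-\xi_iF$, of value $\delta$. The last factor is $(y-x_{N+1})+d\,x_{N+1}-\xi_dF$, of value $0$. So $v(f_2)=(d-1)\delta$ and $A(v)=N+\delta=(\mu+1)\delta$. By (2), $c(d-1)>\mu+1$, so $f_2^c$ is not lc.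

**Step 6: $P_j(f_2)^q$ is lc.** Use weights $1$ on $x_1,\dots,x_N$, $\delta$ on $x_{N+1}$, and $1$ on the other variables. The root vector is $F\xi+x_{N+1}p$, where $F$ and $x_{N+1}$ both have weight $\delta$. So the initial form of $P_j(f_2)$ is $\varphi_0=h(F,x_{N+1})$, nonzero because $F,x_{N+1}$ are algebraically independent. I claim that $\varphi_0^q$ is lc at $0$. If $D=0$ this is clear. Otherwise $M<D$ by (4), so some $\gamma_i$ occurs. For $w$ centered at $0$ let $\alpha=w(F)$, $\beta_i=w(x_{N+1}-\gamma_iF)$. The hypersurface $H_i=\{x_{N+1}=\gamma_iF\}$ is smooth, and on it $F$ has threshold $\mu$, so (F2) shows that the pair $H_i+F^\mu$ is lc at $0$: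
$$A(w)\ge\mu\alpha+\beta_i\quad\text{for every }i.$$
If some $\beta_i>\alpha$, the other $\beta_{i'}$ equal $\alpha$. Since $qD\le dc-1\le\mu+1$ and $qk_i\le1$,
$$q\,w(\varphi_0)=q\,[D\alpha+k_i(\beta_i-\alpha)]\le(\mu+1)\alpha+\beta_i-\alpha\le A(w).$$
Otherwise all $\beta_i$ have a common value $\beta\le\alpha$, and with $qM\le\mu$
$$q\,w(\varphi_0)=q\,[D\beta+M(\alpha-\beta)]\le(\mu+1)\beta+\mu(\alpha-\beta)=\mu\alpha+\beta\le A(w).$$
By (F4) and (F0), $P_j(f_2)^q$ is lc, hence so is $(P_1(f_2),\dots,P_r(f_2))^q$, contradicting Step 5. $\square$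

## 6. The exponent $c=1$ for cubics

At $c=1$ the strict inequality $dc-2<(d-1)c-1$ in (2) becomes an equality, so Section 5 does not apply. One uses instead test series whose third root is a nonzero constant $\lambda$.

**Theorem 3.** Let $d=3$, $c=1$, $n\ge3$. There are no $P_j,q$ valid for all $f$ of positive order.

The first tool replaces a coordinate $b$ by a series $\kappa g$ in new variables.

**Lemma 6.** Let $\mathfrak a\subset K[t,b]$ be a nonzero ideal, $g\in K[u_1,\dots,u_M]$ with $g(0)=0$, $g\ne0$, and $0<\mu<1$. Suppose $(\mathbb A^2,\mathfrak a^qb^{1-\mu})$ and $(\mathbb A^M,g^\mu)$ are lc at $0$. Then for general $\kappa\in K^*$, $\mathfrak a(t,\kappa g(u))^q$ is lc at $0\in\mathbb A^{1+M}$.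

*Proof.* On $Y=\mathbb A^2\times\mathbb A^M$ the pair $\mathfrak a^qb^{1-\mu}g^\mu$ is lc near $0$: the product of log resolutions of the two factors is a log resolution, and its divisors satisfy the inequality because those of the factors do. For every $v$ we have $v((b,g))=\min(v(b),v(g))\le(1-\mu)v(b)+\mu v(g)$, so $\mathfrak a^q(b,g)^1$ is lc near $0$. Shrink $Y$ so that it is lc on $Y$. Take a log resolution of $\mathfrak a\cdot(b,g)$ and write $(b,g)\mathcal O=\mathcal O(-G)$. The sections of $\mathcal O(-G)$ given by $b$ and $g$ have no common zero, so by Bertini, for general $\kappa$, the divisor of $b-\kappa g$ is $G+D_\kappa$ with $D_\kappa$ smooth and transversal to the snc divisor. For the pair $(Y,\{b=\kappa g\}+\mathfrak a^q)$ the inequality at a component $E$ of the snc divisor reads $\mathrm{ord}_E(G)+q\,\mathrm{ord}_E(\mathfrak a)\le A(\mathrm{ord}_E)$, which holds; along a component of $D_\kappa$ it reads $1\le1$. So this pair is lc. The hypersurface $\{b=\kappa g\}$ is a smooth graph, and $\mathfrak a$ restricts to $\mathfrak a(t,\kappa g(u))\neq0$,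 as $t,g$ are algebraically independent. By (F2) the restriction is lc at $0$. $\square$

*Proof of Theorem 3.* Suppose $P_j,q$ exist.

**Step 1: a monomial $b^lt^j$ with small $l$ and $j$.** The two components of $f=y(y^2+x_1)$ are smooth and transversal, so $f$ is lc. Its coefficients are $(0,x_1,0)$, so the ideal $(P_j(0,x_1,0))_j=(x_1^k)$ satisfies $qk\le1$. Hence some $P=P_j$ contains the monomial $z_2^k$ with $qk\le1$. Let $H\neq0$ be the weighted component of $P$ of degree $D=2k$; thus $qD\le2$. Put
$$f_{t,b,\lambda}=((y-t)^2+b)(y-\lambda),$$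
with coefficient vector $z(t,b,\lambda)$. Its components are algebraically independent, and homogeneous of degrees $1,2,3$ for weights $1,2,1$ of $t,b,\lambda$. The discriminant, an irreducible polynomial of weighted degree $6$ in $z$, becomes
$$\Delta=-4b\,((t-\lambda)^2+b)^2,$$
of $b$-order exactly $1$. Let $l$ be the $b$-order of $H(z(t,b,\lambda))$. Write $H=\Delta^eH'$ with $\Delta\nmid H'$. Since $\Delta$ is irreducible, $H'$ is not identically zero on $\{\Delta=0\}$. The plane $\{b=0\}$ dominates $\{\Delta=0\}$, because a cubic with a double root has the form $(y-t)^2(y-\lambda)$; so $H'(z(t,0,\lambda))\ne0$. Hence $e=l$, and $6l\le D$. So $H(z(t,b,\lambda))$ contains a monomial $b^lt^j\lambda^{D-2l-j}$, with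
$$ql\le\tfrac13,\qquad qj\le qD\le2.\tag{6}$$
Components of $P$ of other degrees contribute to the coefficient of $b^lt^j$ in $P(z(t,b,\lambda))$ other powers of $\lambda$, so this coefficient is a nonzero polynomial in $\lambda$. Fix $\lambda\ne0$ where it does not vanish, and let $\mathfrak a=(P_i(z(t,b,\lambda)))_i\subset K[t,b]$.

**Step 2: a node bounds $\mathfrak a$ along $t=0$.** The series $(y^2+x_1^2)(y-\lambda)$ is a node times a unit: it has positive order and is lc. So $\mathfrak a(0,x_1^2)^q$ is lc. Thus $\mathfrak a(0,b)$ has finite order $i_0$ in $b$, and $2qi_0\le1$. By (F2) along $t=0$, the pair $(\mathbb A^2,\mathfrak a^q\cdot b^{1/2}\cdot t)$ is lc at $0$, since it restricts to $b^{qi_0+1/2}$ with exponent at most $1$.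

**Step 3: $(\mathbb A^2,\mathfrak a^qb^{5/9})$ is lc at $0$.** Let $v$ be centered at $0$, $\tau=v(t)$, $\beta=v(b)$. If $\beta\le18\tau$, Step 2 gives
$$q\,v(\mathfrak a)+\tfrac12\beta+\tfrac1{18}\beta\le q\,v(\mathfrak a)+\tfrac12\beta+\tau\le A(v),$$
and $\frac12+\frac1{18}=\frac59$.

Let $\beta>18\tau$. Put $b=t^{18}b_1$ and $Z=\mathrm{Spec}\,K[t,b_1]$. Then $v(b_1)=\beta-18\tau>0$, so $v$ is centered at $0\in Z$, and $A(v)=A_Z(v)+18\tau$, because the Jacobian of the substitution is $t^{18}$. Let $W$ be the minimal weight of $\mathfrak a$ for weights $(1,18)$ on $(t,b)$. A monomial $t^ib^k$ becomes $t^{i+18k}b_1^k$, so $\mathfrak a\mathcal O_Z=t^W\mathfrak a'$, where $\mathfrak a'|_{t=0}\ne0$ is generated by the weight-$W$ parts of the generators, read as polynomials in $b_1$. By Step 2 the monomial $b^{i_0}$ occurs in $\mathfrak a$, so $W\le18i_0$ and $qW\le9$. The required inequality $q\,v(\mathfrak a)+\frac59\beta\le A(v)$ reads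
$$qW\tau+q\,v(\mathfrak a')+\tfrac59v(b_1)+10\tau\le A_Z(v)+18\tau,\quad\text{i.e.}\quad(qW-8)\tau+q\,v(\mathfrak a')+\tfrac59v(b_1)\le A_Z(v).$$
As $qW-8\le1$, it suffices that $(Z,t\cdot\mathfrak a'^q\,b_1^{5/9})$ is lc at $0$. By (F2) along $t=0$ this means $qm+\frac59\le1$, where $m$ is the order of $\mathfrak a'|_{t=0}$, that is, the least $b$-exponent among the weight-$W$ monomials. So $m\le W/18$. By Step 1 the monomial $b^lt^j$ occurs in $\mathfrak a$, so $W\le18l+j$, and (6) gives
$$qm\le ql+\tfrac{qj}{18}\le\tfrac13+\tfrac2{18}=\tfrac49.$$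

**Step 4: contradiction.** Let $g=x_2^3+x_3^9$; by (F3), $\mathrm{lct}(g)=\frac49=:\mu$, and $1-\mu=\frac59$. By Step 3 and Lemma 6 (with $t=x_1$), for general $\kappa$ the ideal $\mathfrak a(x_1,\kappa g)^q$ is lc; that is, $(P_i(f))_i^q$ is lc for
$$f=((y-x_1)^2+\kappa g)(y-\lambda).$$
But $y-\lambda$ is a unit, and for weights $9,6,2$ on $y-x_1,x_2,x_3$ we have $v(f)=18>17=A(v)$. So $f$ is not lc. $\square$

## 7. Valuations of $K[[x,y]]$ and the roots of $f$

We turn to existence. The first task is to compare log discrepancies over $K[[x,y]]$ and over $K[[x]]$, with the roots of $f$ in view.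

**Lemma 7.** Let $w$ be a divisorial valuation centered at the closed point of $\mathrm{Spec}\,K[[x,y]]$, and let $v$ be its restriction to $L=\mathrm{Frac}\,K[[x]]$. Let $r_1,\dots,r_d$ be the roots of $f$ in an algebraic closure, and extend $w$ to $\bar w$.

(i) $v$ is a positive multiple of a divisorial valuation centered at the closed point, and $A(w)\ge A(v)+\bar w(y-r_i)$ for each $i$.

(ii) Conversely, let $v$ be divisorial centered at the closed point, with extension $\bar v$ to the roots, $r$ a root with $\bar v(r)>0$, and $\sigma>0$ rational. The valuation $\sum c_i(y-r)^i\mapsto\min_i(\bar v(c_i)+i\sigma)$ restricts to a valuation $w$ that is divisorial up to scaling, centered at the closed point, with $A(w)=A(v)+\sigma$ and $w(f)=\sum_i\min(\sigma,\bar v(r-r_i))$.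

(iii) If $f(0,y)=y^e\cdot$unit and $ec\le1$, then $f^c$ is lc.

*Proof.* By (F0) we may work on $K[[x]][y]$ localized at $(\mathfrak m,y)$, whose completion is $K[[x,y]]$. Let $L'$ be the splitting field of $f$ over $L$.

**Step 1: the restriction $v$ is divisorial.** For $w$ as in (i), the residue field of $w$ has transcendence degree $n$ over $K$. Passing from $L$ to $L(y)$ raises the residue transcendence degree by at most $1$, so that of $v$ is at least $n-1$. As $v(x_i)>0$, $v$ is nontrivial and centered at $\mathfrak m$, so by Zariski's theorem $v=v(\pi)\,\mathrm{ord}_E$ for a divisor $E$ on some model $Y$ of $\mathrm{Spec}\,K[[x]]$. Here $\mathcal O=\mathcal O_{Y,E}$ and $\pi$ is a uniformizer.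

**Step 2: log discrepancy after adjoining the roots.** Let $\bar v$ be an extension of $v$ to $L'$, and let $\mathcal O'$ be the localization, at the prime given by $\bar v$, of the integral closure of $\mathcal O$ in $L'$. It is a discrete valuation ring with a uniformizer $\pi'$. The roots are integral over $K[[x]]$, so $r_i\in\mathcal O'$. Let $w'$ be a valuation of $L'(y)$ extending $w$ and $\bar v$. We show
$$A(w)-A(v)=A_{\mathcal O'[y]}(w')-w'(\pi').\tag{7}$$
This is the behavior of discrepancies under finite covers (Kollár–Mori, Prop. 5.20 and its proof); here is the computation. For an essentially finite type homomorphism $R\to S$ of excellent regular domains containing $\mathbb Q$, with finite extension of fraction fields, let $\mathrm{jac}(S/R)$ be the principal ideal $\mathrm{Fitt}_0(\Omega_{S/R})$. It is multiplicative in towers; for birational $R\to S$ it defines the relative canonical divisor; for discrete valuation rings with finite extension of fraction fields and ramification index $\epsilon$ it has order $\epsilon-1$, as residue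 characteristic $0$ makes the extension tame. Let $S$, $S'$ be the valuation rings of $w$, $w'$, with normalized valuations $\mathrm{ord}_S,\mathrm{ord}_{S'}$. The ring $S'$ is a localization of the integral closure of $S$ in $L'(y)$, which is finite over $S$. Let $\varrho$ be the ramification index of $S'/S$ and $\epsilon$ that of $\mathcal O'/\mathcal O$. Put $k=\mathrm{ord}_S\,\mathrm{jac}(S/\mathcal O[y])$ and $k'=\mathrm{ord}_{S'}\,\mathrm{jac}(S'/\mathcal O'[y])$. Computing $\mathrm{ord}_{S'}\mathrm{jac}(S'/\mathcal O[y])$ through $S$ and through $\mathcal O'[y]$ gives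
$$\varrho k+(\varrho-1)=k'+(\epsilon-1)\,\mathrm{ord}_{S'}(\pi').$$
Since $\epsilon\,\mathrm{ord}_{S'}(\pi')=\mathrm{ord}_{S'}(\pi)=\varrho\,\mathrm{ord}_S(\pi)$, this says $\varrho\,(k+1-\mathrm{ord}_S(\pi))=k'+1-\mathrm{ord}_{S'}(\pi')$. If $w=\lambda\,\mathrm{ord}_S$ then $w'=(\lambda/\varrho)\,\mathrm{ord}_{S'}$, so
$$A_{\mathcal O[y]}(w)-w(\pi)=A_{\mathcal O'[y]}(w')-w'(\pi').$$
The tower $K[[x]][y]\to\mathcal O[y]\to S$ gives $A(w)=A_{\mathcal O[y]}(w)+\mathrm{ord}_E(K_{Y/X})\,w(\pi)$, where $X=\mathrm{Spec}\,K[[x]]$, and $\mathrm{ord}_E(K_{Y/X})\,w(\pi)=A(v)-v(\pi)$. Together these give (7).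

**Step 3: proof of (i).** Let $w'$ be the restriction of $\bar w$ to $L'(y)$. In $\mathcal O'[y]=\mathcal O'[y-r_i]$ the elements $\pi',y-r_i$ are regular parameters at the maximal ideal they generate. If $\bar w(y-r_i)>0$, then $w'$ is centered there, and (F1) gives $A_{\mathcal O'[y]}(w')\ge w'(\pi')+\bar w(y-r_i)$. If $\bar w(y-r_i)=0$, then (F1) for $\pi'$ alone, which is part of a regular system of parameters at the center because $\mathcal O'[y]/(\pi')$ is regular, gives the same inequality. Values are nonnegative as $y$ and $r_i$ have value $\ge0$. Now use (7).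

**Step 4: proof of (ii).** The given valuation $w'$ on $L'(y)$ is the monomial one with rational weights $\bar v(\pi'),\sigma$ on $\pi',y-r$. By (F1) it is divisorial up to scaling on $\mathcal O'[y]$, with $A_{\mathcal O'[y]}(w')=w'(\pi')+\sigma$. Its residue field has transcendence degree $n$ over $K$, and so has that of its restriction $w$ to $L(y)$. Moreover $w(x_i)=v(x_i)>0$ and $w(y)\ge\min(\sigma,\bar v(r))>0$, so $w$ is centered at the closed point, and it is divisorial up to scaling by Zariski's theorem. By (7), $A(w)=A(v)+\sigma$. Finally $y-r_i=(y-r)+(r-r_i)$ has value $\min(\sigma,\bar v(r-r_i))$.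

**Step 5: proof of (iii).** Let $w$ be centered at the closed point. Reducing $f=\prod(y-r_i)$ modulo the maximal ideal of $\mathcal O'$ gives $f(0,y)$, so exactly $e$ roots have $\bar w(r_i)>0$. For the others $\bar w(r_i)=0<w(y)$, so $\bar w(y-r_i)=0$. Hence $c\,w(f)\le ce\max_i\bar w(y-r_i)\le\max_i\bar w(y-r_i)\le A(w)$ by (i). By (F0), $f^c$ is lc. $\square$

## 8. Products of root differences indexed by multigraphs

**Theorem 4.** Let $d,n\ge1$. If $c\le2/d$ or $c>1$, polynomials $P_i$ and $q$ as required exist (for either reading of "positive order").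

**Easy exponents.** If $c>1$: $f$ is a nonzero non-unit, and a prime component $E$ of $f$ has $c\,\mathrm{ord}_E(f)>1=A(\mathrm{ord}_E)$. So $f^c$ is never lc; take $P_1=0$. If $cd\le1$: $f(0,y)=y^e\cdot$unit with $e\le d$, so $f^c$ is always lc by Lemma 7(iii); take $P_1=1$. From now on
$$\tfrac1d<c\le\tfrac2d,\qquad c\le1,\qquad\text{so }d\ge2.$$

**The inequality we want.** Let $w$ be centered at the closed point, with $\rho_i=\bar w(y-r_i)$ and largest value $\rho_1$. By Lemma 7(i), $c\,w(f)\le A(w)$ follows once $c\sum\rho_i-\rho_1\le A(v)$. So we need functions of the root differences whose values bound $c\sum\rho_i-\rho_1$ from above, with equality in the critical situations. Products of differences in which each root occurs at most $Mc$ times will do.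

**Definition (the graphs).** Fix an integer $M>0$ with $Mc\in\mathbb Z$. Let $\mathcal G$ be the finite set of $\Gamma=(e_{ij})_{1\le i<j\le d}$, $e_{ij}\in\mathbb Z_{\ge0}$, with
$$\deg_i\Gamma:=\sum_je_{ij}\le Mc\ \ (\text{all }i),\qquad\sum_{i<j}e_{ij}=M(dc-1)$$
(with $e_{ji}=e_{ij}$). We think of $\Gamma$ as a multigraph on $\{1,\dots,d\}$ with $e_{ij}$ edges from $i$ to $j$. For $S\subset\{1,\dots,d\}$ let $e(S)$ be the number of edges inside $S$. At most $(d-|S|)Mc$ edges touch the complement of $S$, so
$$e(S)\ge M(dc-1)-(d-|S|)Mc=M(|S|c-1).\tag{8}$$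

*Example.* For $d=3$, $c=\frac12$, $M=2$: degrees at most $1$ and one edge in all, so $\mathcal G$ consists of the three single edges. For $d=3$, $c=\frac23$, $M=3$: degrees at most $2$ and three edges, so all degrees equal $2$ and the triangle is the only element.

**Lemma 8.** Let $\{1,\dots,d\}=T_1\sqcup\dots\sqcup T_l\sqcup T_0$ with $|T_i|c\le1$ for $i\ge1$ and $(d-|T_0|)c\ge1$. Then there is $\Gamma\in\mathcal G$ with no edges inside any $T_i$ ($0\le i\le l$) and $\deg_j\Gamma=Mc$ for all $j\in T_0$.

*Proof.* Add a vertex $\infty$ to $T_0$. Give each $i\le d$ exactly $Mc$ stubs and $\infty$ exactly $M(2-dc)$ stubs; the latter number is $\ge0$ because $c\le2/d$. There are $2M$ stubs in all. Each part carries at most $M$: for $i\ge1$, $|T_i|Mc\le M$; and for $T_0\cup\{\infty\}$ the number is $|T_0|Mc+M(2-dc)=2M-(d-|T_0|)Mc\le M$. List the stubs part by part and join stub $k$ to stub $k+M$ for $1\le k\le M$. A part occupies at most $M$ consecutive places, so no edge lies inside a part. Delete the $M(2-dc)$ edges at $\infty$; they touch no vertex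 of $T_0$, since $\infty$ lies in the same part. There remain $M-M(2-dc)=M(dc-1)$ edges, all degrees are at most $Mc$, and the degrees on $T_0$ are still $Mc$. $\square$

In particular $\mathcal G\ne\emptyset$: take all parts singletons and $T_0=\emptyset$, using $c\le1$ and $dc\ge1$.

**The ideal $I(f)$.** Put $g_\Gamma=\prod_{i<j}(r_i-r_j)^{e_{ij}}$, $R=|\mathcal G|$, $L_0=R!$. A permutation of the roots carries $g_\Gamma$ to $\pm g_{\Gamma'}$ with $\Gamma'\in\mathcal G$, so it permutes the $g_\Gamma^2$. Hence the coefficients of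
$$\prod_{\Gamma\in\mathcal G}(T+g_\Gamma^2)=\sum_kE_kT^{R-k}$$
are symmetric in the roots: $E_k=S_k(a_1,\dots,a_d)$ with $S_k\in K[z]$. Let
$$I(f)=\big(S_k(a)^{L_0/k}:1\le k\le R\big),\qquad q=\frac1{2L_0M}.$$
For any valuation $v$ extended to the roots, $\min_kv(E_k)/k=\min_\Gamma v(g_\Gamma^2)$. Here "$\ge$" is clear, as $E_k$ is a sum of products of $k$ of the $g_\Gamma^2$; and for $k$ the number of $\Gamma$ attaining the minimum, exactly one of these products has minimal value. Hence
$$q\,v(I(f))=\frac1M\min_{\Gamma\in\mathcal G}v(g_\Gamma).\tag{9}$$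

*Examples.* For $d=2$, $\frac12<c\le1$: the only $\Gamma$ has $e_{12}=M(2c-1)$, so $I=(\Delta^{M(2c-1)})$, $q=\frac1{2M}$, and the condition is that $\Delta^{c-1/2}$ is lc, as in Section 3. For $d=3$, $c=\frac23$: $I=(\Delta)$ and $q=\frac16$. On $y^3+x_1^k$, $\Delta$ is $x_1^{2k}$ up to a constant, and $\frac{2k}6\le1$ iff $k\le3$ iff $\frac13+\frac1k\ge\frac23$. For $d=3$, $c=\frac12$: $E_1=\sum_{i<j}(r_i-r_j)^2=2a_1^2-6a_2$ and $E_3=\Delta$, and by (9) $q\,v(I)=\frac12\min_{i<j}v(r_i-r_j)$.

**Proposition 9.** Let $\frac1d<c\le\frac2d$, $c\le1$, and $f(0,y)=y^e\cdot$unit with $ec>1$. Then $f^c$ is lc iff $I(f)^q$ is lc.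

*Proof.* **Step 1: if $I(f)^q$ is lc, so is $f^c$.** Let $w$ be centered at the closed point, with $v,\bar w$ as in Lemma 7, and order the roots so that $\rho_i:=\bar w(y-r_i)$ satisfy $\rho_1\ge\dots\ge\rho_d\ge0=:\rho_{d+1}$. They are finite, since $y$ is transcendental over $L$. From $r_i-r_j=(y-r_j)-(y-r_i)$ we get $\bar w(r_i-r_j)\ge\min(\rho_i,\rho_j)=\sum_{k\ge\max(i,j)}(\rho_k-\rho_{k+1})$. So for $\Gamma\in\mathcal G$, by (8),
$$\bar w(g_\Gamma)\ge\sum_{i<j}e_{ij}\min(\rho_i,\rho_j)=\sum_k(\rho_k-\rho_{k+1})\,e(\{1,\dots,k\})\ge M\sum_k(\rho_k-\rho_{k+1})(kc-1)=M(c\,w(f)-\rho_1),$$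
the last equality by summation by parts and $w(f)=\sum\rho_k$. By (9), the hypothesis, and Lemma 7(i),
$$c\,w(f)-\rho_1\le q\,v(I)\le A(v)\le A(w)-\rho_1 .$$
So $c\,w(f)\le A(w)$, and $f^c$ is lc by (F0).

**Step 2: for the converse, find the smallest large cluster of roots.** Suppose $I^q$ is not lc. By (F0) choose $v$ divisorial, centered at the closed point, with $q\,v(I)>A(v)$ (any such $v$ if $I=0$), and extend it to $\bar v$ on the roots. Consider the balls $B(a,\varsigma)=\{j:\bar v(r_j-r_a)\ge\varsigma\}$, $0<\varsigma\le\infty$, with $|B|c>1$. The set $Z=\{i:\bar v(r_i)>0\}$ is one of them. Indeed $|Z|=e$, as in Step 5 of Lemma 7, and roots outside $Z$ have value $0$; so $\bar v(r_j-r_a)=0$ for $a\in Z$, $j\notin Z$, while differences inside $Z$ have positive value, and $Z=B(a,\varsigma)$ with $\varsigma=\min_{j\in Z}\bar v(r_j-r_a)$. Since $|B|>1/c\ge d/2$, any two such balls meet, and by the ultrametric inequality balls that meet are nested. Let $S$ be the smallest; so $S\subset Z$. Fix $a\in S$.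

**Step 3: the case where all roots in $S$ coincide.** Then $r_a$ is a root of multiplicity $m\ge|S|$, so $mc>1$. Its minimal polynomial $G$ over $L$ has coefficients in the normal ring $K[[x]]$, and since conjugate roots have equal multiplicity, $G^m\mid f$. Reducing $G(r_a)=0$ modulo the maximal ideal of $\mathcal O'$ and using $\bar v(r_a)>0$ gives $G(0,0)=0$. So $G$ is not a unit in $K[[x,y]]$, and a prime component $E$ of $G$ has $c\,\mathrm{ord}_E(f)\ge cm>1=A(\mathrm{ord}_E)$. So $f^c$ is not lc.

**Step 4: the remaining case, via Lemma 8.** Now $\sigma:=\min_{i,j\in S}\bar v(r_i-r_j)\in(0,\infty)$. We have $S=B(a,\sigma)$: clearly $S\subset B(a,\sigma)$; and $S=B(a,\varsigma)$ for some $\varsigma$, with $\varsigma\le\sigma$ by definition of $\sigma$, so $B(a,\sigma)\subset S$. Let $T_1,\dots,T_l$ be the classes of $S$ for the relation $\bar v(r_i-r_j)>\sigma$. They are balls, with radius the next larger value that occurs (or $\infty$), and proper subsets of $S$ since the value $\sigma$ is attained in $S$. By minimality of $S$, $|T_i|c\le1$.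 Put $T_0=S^c$; then $(d-|T_0|)c=|S|c>1$. Take $\Gamma$ from Lemma 8.

Edges inside $S$ join different $T_i$, so their differences have value $\sigma$. For an edge between $i\in S$ and $j\notin S$, $\bar v(r_a-r_j)<\sigma\le\bar v(r_i-r_a)$, so the value is $\bar v(r_a-r_j)$. There are no edges inside $S^c$, and $\deg_j=Mc$ for $j\notin S$, so exactly $(d-|S|)Mc$ edges touch $S^c$, and $e(S)=M(dc-1)-(d-|S|)Mc=M(|S|c-1)$. Thus
$$\tfrac1M\bar v(g_\Gamma)=c\sum_{j\notin S}\bar v(r_a-r_j)+(|S|c-1)\sigma=c\,w(f)-\sigma,$$
where $w$ is the valuation of Lemma 7(ii) for $r=r_a$ and the rational number $\sigma$. Indeed $w(f)=\sum_j\min(\sigma,\bar v(r_a-r_j))=|S|\sigma+\sum_{j\notin S}\bar v(r_a-r_j)$, and $\bar v(r_a)>0$ as $a\in S\subset Z$. In particular $\bar v(g_\Gamma)<\infty$, so $I\ne0$. By (9),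
$$c\,w(f)-\sigma\ge q\,v(I)>A(v)=A(w)-\sigma,$$
so $c\,w(f)>A(w)$, and $f^c$ is not lc. $\square$

## 9. Roots away from the origin

If all $a_i(0)=0$, then $e=d$ and $dc>1$, so Proposition 9 already proves Theorem 4. In general $I(f)$ alone does not suffice. For $d=3$, $c=\frac23$, the series $f=y\big((y-1)^2-x_1^{100}\big)$ is $y$ times a unit, so $f^{2/3}$ is lc; but $\Delta$ is $x_1^{100}$ up to a unit, so $\Delta^{1/6}$ is not. The collision takes place at $y=1$. We must enlarge the ideal to $(1)$ in such cases without changing the verdict in the others.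

*End of the proof of Theorem 4.* Let $e_0=\lfloor1/c\rfloor$; since $\frac1d<c\le1$, $1\le e_0\le d-1$. Put
$$I_N(f)=I(f)+(a_{d-e_0},a_{d-e_0+1},\dots,a_d)^N,$$
which is generated by polynomials in the $a_i$ independent of $f$. We keep the same $q$ and choose $N$ below, depending only on $n$ and $q$. Write $f(0,y)=y^e\cdot$unit with $e\ge1$.

**Step 1: $e\le e_0$.** Then $ec\le1$, and $f^c$ is lc by Lemma 7(iii). The coefficient of $y^e$ in $f(0,y)$ is $a_{d-e}(0)\ne0$, and $d-e_0\le d-e\le d$, so $I_N(f)=(1)$ is lc as well.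

**Step 2: $e>e_0$, reduction to comparing $I$ and $I_N$.** Then $ec>1$, and $a_{d-e_0},\dots,a_d$, the coefficients of $y^{e_0},\dots,y^0$, lie in $\mathfrak m$. So $I\subset I_N\subset I+\mathfrak m^N$. By Proposition 9 it suffices that $I_N^q$ is lc iff $I^q$ is lc. If $I^q$ is lc, so is $I_N^q$.

**Step 3: a gap below $q$.** Let $\mathcal T_n$ be the set of lct's at points of proper nonzero ideals on smooth $n$-dimensional varieties. It satisfies the ascending chain condition (de Fernex–Ein–Mustaţă, *Shokurov's ACC conjecture for log canonical thresholds on smooth varieties*, Duke Math. J. 152 (2010)). The hypersurface case implies the ideal case, since $\mathrm{lct}(\mathfrak b)=n\,\mathrm{lct}(g)$ for general $g\in\mathfrak b^n$: a general element has $\mathrm{lct}(g)=\min(1,\mathrm{lct}(\mathfrak b^n))$, and $\mathrm{lct}(\mathfrak b^n)=\mathrm{lct}(\mathfrak b)/n\le1$. So there is $\varepsilon=\varepsilon(n,q)$ with $0<\varepsilon\le q$ and $\mathcal T_n\cap(q-\varepsilon,q)=\emptyset$. Fix $N>n/\varepsilon$ once and for all.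

**Step 4: if $\mathrm{lct}(I)<q$, then $\mathrm{lct}(I_N)<q$.** If $I=0$, then $I_N\subset\mathfrak m^N$, so $\mathrm{lct}(I_N)\le n/N<\varepsilon\le q$. Let $I\ne0$; it is proper, as $\mathrm{lct}(I)<q$. Subadditivity, $\mathrm{lct}(\mathfrak a+\mathfrak b)\le\mathrm{lct}(\mathfrak a)+\mathrm{lct}(\mathfrak b)$ (Mustaţă, Trans. AMS 354 (2002); for power series, de Fernex–Mustaţă, Ann. Sci. ENS 42 (2009)), gives for every $N'$
$$\mathrm{lct}(I)\le\mathrm{lct}(I+\mathfrak m^{N'})\le\mathrm{lct}(I)+\frac n{N'}.$$
The ideal $I+\mathfrak m^{N'}$ is generated by polynomials, so its threshold lies in $\mathcal T_n$. For $N'$ large it is $<q$, hence $\le q-\varepsilon$. Thus $\mathrm{lct}(I)\le q-\varepsilon$, and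
$$\mathrm{lct}(I_N)\le\mathrm{lct}(I+\mathfrak m^N)\le q-\varepsilon+\frac nN<q.$$
So in the case $e>e_0$, $I_N^q$ is lc iff $I^q$ is lc, and the generators of $I_N$ are the required polynomials. $\square$

## 10. Multiplying by powers of $y-1$, and the classification

*Proof of Theorem 5.* Part 1 is Theorem 4.

**Step 1: existence for $d$ implies existence for smaller degrees.** Let $P_i,q$ work for $(n,d,c)$ and let $d'<d$. For $f'$ of degree $d'$ put $f=f'\cdot(y-1)^{d-d'}$. The factor $(y-1)^{d-d'}$ is a unit of $K[[x,y]]$, so $f$ has positive order iff $f'$ does, and $f^c$ is lc iff $f'^c$ is. The coefficients of $f$ are fixed polynomials in those of $f'$. Substituting them into the $P_i$ gives polynomials that, with the same $q$, work for $(n,d',c)$.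

**Step 2: $c=1$.** The assumption $2/d<1$ means $d\ge3$. If $P_i,q$ existed for some $n\ge3$, Step 1 would give them for $d'=3$, against Theorem 3. So $n_0(1)=3$ is allowed.

**Step 3: $2/d<c<1$.** Let $d'$ be the least integer with $d'c>2$. Then $d'\le d$, $d'\ge3$ since $2c<2$, and $(d'-1)c\le2$ by minimality. So $2/d'<c\le2/(d'-1)$, and Theorem 2 applies to $(d',c)$: no $P_i,q$ exist for $(n,d',c)$ when $n\ge\max(N_1,N+1)$. By Step 1 none exist for $(n,d,c)$. For $c=5/6$ we have $d'=3$, $c-\frac13=\frac12$ and $\mu=\frac12$, so $N_1=N=1$ and $n_0=2$. $\square$
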